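\title{Small radial width does not force small radial spread}

\begin{abstract}
A graph-decomposition of a graph $G$ modeled on a graph $H$ assigns a bag of vertices of $G$ to each node of $H$, as a tree-decomposition does when $H$ is a tree. Suppose that every bag has radius at most $r$ in $G$. Can one pass to a minor of $H$ so that the bags still have bounded radius, adjacent bags meet, and the bags containing any given vertex of $G$ occupy only a subgraph of bounded radius? We show that the answer is no for every $r\ge 1$. The counterexamples are the $2k$-th powers of cubic graphs $H$ of large girth: every decomposition of such a power into bags of bounded radius, modeled on a graph of cycle rank at most that of $H$, has radial spread greater than $k/3$. The proof counts geodesic segments in universal covers. It also shows that these powers are not quasi-isometric, with bounded constants, to minors of $H$. When $H$ is a forest the answer is yes.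
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are simple and nonempty, and they are finite with the exception of the trees in Sections~\ref{sec:cuts} and~\ref{sec:proof}. We write $d_G$ for the distance in a graph $G$ and $B_G(x,\rho)=\{y: d_G(x,y)\le\rho\}$ for its balls. The \emph{radius} of a connected graph $Y$ is the least $\rho$ such that $B_Y(c,\rho)=V(Y)$ for some vertex $c$, and such a $c$ is a \emph{center} of $Y$. A \emph{minor} of $H$ is a graph obtained from $H$ by deleting vertices, deleting edges and contracting edges, where loops and parallel edges created by contractions are discarded.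

A \emph{graph-decomposition} of $G$ \emph{modeled on} $H$, or \emph{$H$-decomposition} of $G$, is a pair $(H,\mathcal V)$, where $\mathcal V=(V_h)_{h\in V(H)}$ is a family of \emph{bags} $V_h\subseteq V(G)$ such that
\begin{itemize}
\item every vertex and every edge of $G$ lies in $G[V_h]$ for some $h$, and
\item for every $v\in V(G)$ the induced subgraph $H_v:=H[\{h\in V(H): v\in V_h\}]$ is connected.
\end{itemize}
We call the vertices of $H$ \emph{nodes}. When $H$ is a tree, this is a tree-decomposition. The decomposition is \emph{honest} if every bag is nonempty and $V_h\cap V_{h'}\ne\emptyset$ for every edge $hh'$ of $H$. Its \emph{outer-radial width} is the least integer $\rho$ such that every bag $V_h$ is contained in a ball $B_G(c_h,\rho)$ with $c_h\in V(G)$; the radius of a bag is thus measured with the distance of $G$. Its \emph{radial spread} is the largest radius of a graph $H_v$, $v\in V(G)$, measured within $H_v$ itself. We often say \emph{width} and \emph{spread} for short.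

One may read a decomposition as a chart of $G$ drawn on $H$: the node $h$ stands for the region $V_h$, and the vertex $v$ is drawn at $H_v$. Small width means that each node stands for a small region, small spread means that each vertex is drawn at an essentially unique place, and honesty means that $H$ has no nodes or edges that represent nothing in $G$. If all three hold, the chart is metrically faithful: $G$ and $H$ are quasi-isometric (Remark~\ref{rem:qi}). Small width alone does not give this. A graph with a single vertex $v$ has a decomposition modeled on a long path in which all bags equal $\{v\}$; its width is $0$ and its spread is large. Here the defect lies in the chart, and it is repaired by contracting the path to one node. It is natural to ask whether deletions and contractions in $H$ can always repair it. The problem, from \cite{ADEFJKW}, is the following.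

\begin{quote}
\textbf{Question.} Given an integer $r\ge1$, is there an integer $R$, depending only on $r$, such that every graph $G$ with a decomposition of outer-radial width at most $r$ modeled on a graph $H$ also has an honest decomposition, modeled on a minor $H'$ of $H$, whose outer-radial width and radial spread are both at most $R$?
\end{quote}

The restriction on $H'$ is what gives the question content: every graph $G$ has an honest decomposition modeled on $G$ itself with width and spread at most $1$, in which the bag of $x$ is $B_G(x,1)$. The simplest cases suggest a positive answer. It holds when $H$ is a forest (Theorem~\ref{thm:forest}), and the construction that yields our counterexamples is harmless when applied to a cycle (Example~\ref{ex:cycle}). Nevertheless the answer is no.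

The \emph{cycle rank} of a graph $X$ with $c(X)$ components is $\beta(X)=|E(X)|-|V(X)|+c(X)$. If $X$ is a minor of $H$, then $\beta(X)\le\beta(H)$. Indeed, allow loops and parallel edges for the moment. Deleting an edge lowers $|E|$ by one and raises $c$ by at most one; deleting an isolated vertex lowers both $|V|$ and $c$ by one; contracting an edge that is not a loop lowers both $|E|$ and $|V|$ by one; and every minor arises from a sequence of these operations.

The \emph{$j$-th power} $H^j$ has vertex set $V(H)$, and $uv$ is an edge of $H^j$ if and only if $1\le d_H(u,v)\le j$. A graph is \emph{cubic} if all its vertices have degree $3$, and its \emph{girth} is the length of a shortest cycle.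

\begin{theorem}\label{thm:main}
Let $k,\rho\ge1$ be integers, let $H$ be a connected cubic graph of girth greater than $25k^3\rho$, and let $G=H^{2k}$.
\begin{itemize}
\item[(i)] $G$ has an honest $H$-decomposition of outer-radial width at most $1$ and radial spread at most $k$.
\item[(ii)] Every graph-decomposition of $G$, honest or not, of outer-radial width at most $\rho$ that is modeled on a graph $H'$ with $\beta(H')\le\beta(H)$, in particular on a minor $H'$ of $H$, has radial spread greater than $k/3$.
\end{itemize}
\end{theorem}

Cubic graphs of arbitrarily large girth exist \cite{ES}, and a component of such a graph is a connected one.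

\begin{corollary}\label{cor:no}
The answer to the Question is no for every $r\ge1$. Counterexamples exist with $r=1$ and $H$ cubic.
\end{corollary}

\begin{proof}
Suppose that $R$ is as required for $r$. Every larger integer is then as required too, so we may assume $R\ge1$. Apply Theorem~\ref{thm:main} with $k=3R$ and $\rho=R$. By~(i), $G$ has an $H$-decomposition of width at most $1\le r$. By~(ii), every decomposition of $G$ of width at most $R$ modeled on a minor of $H$ has spread greater than $R$.
\end{proof}

Theorem~\ref{thm:main} gives more than the Question asks for. Honesty plays no role, and the only property of minors that is used is the bound on the cycle rank. The bound $k$ on the spread in~(i) cannot be improved by a factor of $3$ or more, however large a width $\rho$ one allows, provided that the girth of $H$ is large in terms of $k$ and $\rho$; so the order $k$ is sharp.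

The obstruction is metric, and it can be stated without a second decomposition. A map $\varphi\colon V(G)\to V(X)$ is an \emph{$(M,A)$-quasi-isometry} if
\[
\tfrac1M\,d_G(u,v)-A\;\le\; d_X(\varphi(u),\varphi(v))\;\le\; M\,d_G(u,v)+A\qquad\text{for all }u,v\in V(G)
\]
and every vertex of $X$ has distance at most $A$ from $\varphi(V(G))$. If such a map exists, $G$ is \emph{$(M,A)$-quasi-isometric} to $X$.

\begin{theorem}\label{thm:qi}
For all integers $M\ge1$ and $A\ge0$ there are a graph $H$ and a graph $G$ with an honest $H$-decomposition of outer-radial width at most $1$ such that $G$ is not $(M,A)$-quasi-isometric to any graph $X$ with $\beta(X)\le\beta(H)$, and in particular to no minor of $H$.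
\end{theorem}

\begin{theorem}\label{thm:forest}
If $G$ has a decomposition of outer-radial width at most $r$ modeled on a forest $H$, then $G$ has an honest decomposition modeled on a minor of $H$ with outer-radial width at most $5r$ and radial spread at most $1$. Radial spread $0$ is impossible in general.
\end{theorem}

Section~\ref{sec:honest} extracts from a decomposition the two maps through which we use it, and Section~\ref{sec:forest} treats forests. Section~\ref{sec:powers} reduces Theorems~\ref{thm:main} and~\ref{thm:qi} to one statement, Lemma~\ref{lem:shrink}, which says that a cubic graph of large girth cannot be shrunk by a factor of $3$ unless new cycles are created. Section~\ref{sec:model} proves this by hand in the special case of a contraction, and Sections~\ref{sec:cuts} and~\ref{sec:proof} prove it in general.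

\section{Honest decompositions and coarse maps}\label{sec:honest}

\begin{lemma}\label{lem:basic}
Let $(H,\mathcal V)$ be a graph-decomposition of $G$.
\begin{itemize}
\item[(i)] If $C$ is a connected subgraph of $G$, then $\bigcup_{v\in V(C)}H_v$ is a connected subgraph of $H$.
\item[(ii)] Let $H^\circ$ be obtained from $H$ by deleting all nodes with empty bags and all edges $hh'$ with $V_h\cap V_{h'}=\emptyset$. Then the remaining bags form an honest $H^\circ$-decomposition of $G$ with the same radial spread and no larger outer-radial width.
\item[(iii)] If the decomposition is honest and $G$ is connected, then $H$ is connected.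
\end{itemize}
\end{lemma}

\begin{proof}
(i) Each $H_v$ is connected, and if $uv$ is an edge of $C$, then $u$ and $v$ share a bag, so that $H_u$ and $H_v$ have a common node.

(ii) The bags at all nodes of $H_v$ contain $v$, so no node and no edge of $H_v$ is deleted, and $H^\circ_v=H_v$. The nonempty bags still cover $G$.

(iii) Every node $h$ has a vertex $v$ in its bag and so lies in $H_v$. Hence the connected subgraph given by (i) for $C=G$ contains all nodes of $H$.
\end{proof}

Part (ii) explains why honesty costs nothing: $H^\circ$ is a subgraph of $H$, hence a minor. An honest decomposition yields maps in both directions between $G$ and the model graph; the spread controls one of them and the width the other.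

\begin{lemma}\label{lem:maps}
Let $(X,\mathcal V)$ be an honest decomposition of a graph $G$ with outer-radial width at most $\rho$ and radial spread at most $\sigma$. For $v\in V(G)$ let $f(v)$ be a center of $X_v$, and for $x\in V(X)$ let $p(x)$ be any vertex in $V_x$. Then
\begin{itemize}
\item[(i)] $d_X(f(u),f(v))\le2\sigma$ whenever $d_G(u,v)\le1$;
\item[(ii)] $d_G(p(x),p(x'))\le4\rho$ for every edge $xx'$ of $X$;
\item[(iii)] $d_G(v,p(f(v)))\le2\rho$ for every $v\in V(G)$;
\item[(iv)] $d_X(x,f(p(x)))\le\sigma$ for every $x\in V(X)$.
\end{itemize}
\end{lemma}

\begin{proof}
Two vertices in a common bag lie in a ball of radius $\rho$ and so have distance at most $2\rho$ in $G$. (i) The vertices $u$ and $v$ are equal or adjacent, so some node $x$ lies in both $X_u$ and $X_v$, and it has distance at most $\sigma$ from both $f(u)$ and $f(v)$. (ii) By honesty there is a vertex $w\in V_x\cap V_{x'}$; it shares a bag with $p(x)$ and a bag with $p(x')$. (iii) Both $v$ and $p(f(v))$ lie in $V_{f(v)}$. (iv) The node $x$ lies in $X_{p(x)}$, whose center is $f(p(x))$.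
\end{proof}

\begin{remark}\label{rem:qi}
If $G$ is connected, then $f$ is an $(M,A)$-quasi-isometry with $M=\max\{2\sigma,4\rho,1\}$ and $A=\max\{\sigma,1\}$. Indeed, (i) applied along a shortest path gives $d_X(f(u),f(v))\le2\sigma\,d_G(u,v)$; (ii) and (iii) give $d_G(u,v)\le 2\rho+4\rho\,d_X(f(u),f(v))+2\rho\le M\,d_X(f(u),f(v))+M$; and (iv) gives the last condition. A positive answer to the Question would therefore make every such $G$ quasi-isometric to a minor of $H$ with constants depending only on $r$. This is what Theorem~\ref{thm:qi}, whose graphs $G$ are connected, excludes.
\end{remark}

\section{Decompositions modeled on forests}\label{sec:forest}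

To lower the spread we contract subtrees of $H$ and take the union of the bags over each of them. The difficulty is that unions of bags may have large radius, and that distances in $H$, being the quantity that is wrong, cannot tell us which nodes to merge. We therefore group the nodes by the distance \emph{in $G$} from their bags to a base vertex. This works because in a tree every shortest path of $G$ from a bag to the base vertex must meet all bags on the way to the root.

\begin{proof}[Proof of Theorem~\ref{thm:forest}]
\emph{Reduction to a tree.} By Lemma~\ref{lem:basic}(ii) we may assume that the decomposition is honest. Each bag is nonempty and lies in a ball, so it lies in exactly one component of $G$. For a component $C$ of $G$, the nodes whose bags lie in $C$ are the nodes of $\bigcup_{v\in V(C)}H_v$, which is connected by Lemma~\ref{lem:basic}(i), and no edge of $H$ leaves this set of nodes because adjacent bags intersect. So the components of $H$ correspond bijectively to the components of $G$, and each component of $H$ carries a decomposition of width at most $r$ of the corresponding component of $G$. We treat them separately and take the disjoint union of the results. Thus let $G$ be connected and let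 $H$ be a tree.

\emph{Levels.} Root $H$ at a node $h_0$ and fix $v_0\in V_{h_0}$. The \emph{ancestors} of a node $h$ are the nodes on the path from $h$ to $h_0$. Define the \emph{level} of $h$ as $\ell(h)=\min_{v\in V_h}d_G(v_0,v)$. We claim:
\begin{equation}\label{eq:levels}
\begin{array}{l}
\text{if $t$ is an ancestor of $h$, then $\ell(t)\le\ell(h)$, and there are}\\
\text{$v\in V_h$ and $w\in V_t$ with $d_G(v,w)\le \ell(h)-\ell(t)$.}
\end{array}
\end{equation}
Let $m=\ell(h)$, let $v\in V_h$ satisfy $d_G(v_0,v)=m$, and let $v_0,v_1,\dots,v_m=v$ be a shortest path, so that $d_G(v_0,v_i)=i$. By Lemma~\ref{lem:basic}(i), $\bigcup_iH_{v_i}$ is a connected subgraph of the tree $H$. It contains $h$ and $h_0$, hence the path between them, hence $t$. So $v_i\in V_t$ for some $i$, which gives $\ell(t)\le i\le m$, and $w=v_i$ satisfies $d_G(v,w)=m-i\le\ell(h)-\ell(t)$.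

\emph{The minor.} Let $D=2r+1$, and for $j\ge0$ let the \emph{$j$-th layer} be the set of nodes $h$ with $jD\le\ell(h)<(j+1)D$. A \emph{block} is a component of the subgraph of $H$ induced by a layer. Let $H'$ be the tree obtained from $H$ by contracting each block $K$ to a node, and put $V_K=\bigcup_{h\in V(K)}V_h$. These bags cover $G$. The nodes of $H'_v$ are the blocks that meet $H_v$, and $H'_v$ is connected because it contains the image of the connected graph $H_v$ as a spanning subgraph. An edge $KK'$ of $H'$ comes from an edge $hh'$ of $H$, and $V_K\cap V_{K'}\supseteq V_h\cap V_{h'}\ne\emptyset$. So this is an honest decomposition modeled on a minor of $H$.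

\emph{Width.} Let $K$ be a block and let $t$ be its node closest to $h_0$, which is an ancestor of all nodes of $K$. Let $V_t\subseteq B_G(c_t,r)$. Given $u\in V_K$, choose $h\in V(K)$ with $u\in V_h$ and take $v,w$ as in \eqref{eq:levels}. Since $h$ and $t$ lie in the same layer, $\ell(h)-\ell(t)\le D-1=2r$. Therefore
\[
d_G(u,c_t)\le d_G(u,v)+d_G(v,w)+d_G(w,c_t)\le 2r+2r+r=5r .
\]

\emph{Spread.} Let $v\in V(G)$ and $h\in V(H_v)$. All vertices of $V_h$ have distance at most $2r$ from $v\in V_h$, so $d_G(v_0,v)-2r\le\ell(h)\le d_G(v_0,v)$. The levels on $H_v$ thus lie in a set of $D$ consecutive integers, which is the reason for the choice of $D$: the graph $H_v$ meets at most two layers. Root $H'$ at the block containing $h_0$. If $K'$ is a child of $K$, then some node $h'$ of $K'$ has its parent $h$ in $K$. By \eqref{eq:levels} we have $\ell(h)\le\ell(h')$, and $h,h'$ lie in different layers since otherwise they would lie in one block. So the index of the layer strictly increases from parent to child in $H'$. If the subtree $H'_v$ contained a node at distance $2$ from its top node, it would contain a block, a child and a grandchild, from three different layers. Hence $H'_v$ consists of its top node and some children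 of it, and its radius is at most $1$.

\emph{Spread $0$.} If every $H'_v$ is a single node, then adjacent vertices of $G$ have the same node, so a connected graph $G$ lies in a single bag. For a path $G$ with $n$ vertices this forces width at least $\lfloor n/2\rfloor$, although $G$ has a decomposition of width $1$ modeled on a path, with the edges of $G$ as bags.
\end{proof}

That $H$ is a tree was essential in \eqref{eq:levels}. If $H$ has cycles, a connected subgraph containing $h$ and $h_0$ may avoid any prescribed third node.

\section{Powers of graphs and the shrinking lemma}\label{sec:powers}

To defeat contraction we want a graph $G$ with the large-scale shape of $H$ but with all distances divided by a large factor. The power $H^{2k}$ is such a graph: an edge of $H^{2k}$ joins vertices at distance at most $2k$ in $H$, so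
\begin{equation}\label{eq:power}
d_H(u,v)\le2k \iff d_{H^{2k}}(u,v)\le1,\qquad\text{and}\qquad d_H\le2k\,d_{H^{2k}} .
\end{equation}

\begin{proposition}\label{prop:balls}
Let $H$ be a connected graph and let $k\ge1$. The bags $V_h=B_H(h,k)$ form an honest $H$-decomposition of $G=H^{2k}$ with outer-radial width at most $1$ and radial spread at most $k$.
\end{proposition}

\begin{proof}
We have $v\in V_v$. If $d=d_H(u,v)\le2k$, then the vertex $h$ at distance $\lfloor d/2\rfloor$ from $u$ on a shortest $u$--$v$ path has distance $\lceil d/2\rceil\le k$ from $v$, so $u,v\in V_h$. The graph $H_v$ is $H[B_H(v,k)]$, and shortest paths from $v$ to nodes of this ball stay inside it; so $H_v$ is connected and has radius at most $k$. For an edge $hh'$ we have $h\in V_h\cap V_{h'}$. Finally, $V_h\subseteq B_G(h,1)$ by \eqref{eq:power}.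
\end{proof}

This proves Theorem~\ref{thm:main}(i). The spread $k$ is the price of drawing the shrunken graph $G$ on the unshrunken graph $H$. For a cycle the price can be avoided.

\begin{example}\label{ex:cycle}
Let $H$ be a cycle of length $(2k+1)m$ with $m\ge3$. Partition it into $m$ arcs of $2k+1$ nodes each, contract each arc, and take the union of the bags of Proposition~\ref{prop:balls} over each arc. The new bag of an arc with middle node $c$ is $B_H(c,2k)=B_G(c,1)$. Each $H_v$ is an arc with $2k+1$ nodes and meets one or two consecutive arcs of the partition. So $G=H^{2k}$ has an honest decomposition with width and spread at most $1$, modeled on the cycle of length $m$.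
\end{example}

A long cycle has many edges and cycle rank $1$, so almost all of its edges can be contracted without destroying a cycle. A connected cubic graph on $n$ vertices has $3n/2$ edges and cycle rank $n/2+1$, so more than a third of its edges survive every contraction that preserves the cycle rank. If the girth is large, every cycle is visible at large scale and has to be preserved. The next lemma turns this into a statement about arbitrary maps. In it, $f$ shrinks distance $L$ to distance $s$, and $p$ is a coarse left inverse of $f$, which witnesses that $f$ loses no large-scale information.

\begin{lemma}[Shrinking lemma]\label{lem:shrink}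
Let $L\ge1$ and $s,a,b\ge0$ be integers. Let $H$ be a connected cubic graph of girth $g>(L+1)sa+2b+1$, let $X$ be a connected graph with $\beta(X)\le\beta(H)$, and let $f\colon V(H)\to V(X)$ and $p\colon V(X)\to V(H)$ satisfy
\begin{itemize}
\item[(a)] $d_X(f(u),f(v))\le s$ whenever $d_H(u,v)\le L$;
\item[(b)] $d_H(p(x),p(x'))\le a$ for every edge $xx'$ of $X$;
\item[(c)] $d_H(v,p(f(v)))\le b$ for every $v\in V(H)$.
\end{itemize}
Then $L<3s$.
\end{lemma}

\begin{remark}\label{rem:hyp}
None of the three structural hypotheses can be dropped. \emph{Degree:} let $H$ be the cycle on $\{0,\dots,Lm-1\}$ and $X$ the cycle on $\{0,\dots,m-1\}$, with $f(i)=\lfloor i/L\rfloor$ and $p(j)=jL$; then (a)--(c) hold with $s=1$, $a=L$, $b=L-1$ for every $L$, and the girth grows with $m$. \emph{Cycle rank:} for $X=H^L$ and $f=p=\mathrm{id}$, conditions (a)--(c) hold with $s=1$, $a=L$, $b=0$. \emph{Girth:} if $X$ is a single vertex, they hold with $s=a=0$ and $b$ the diameter of $H$.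
\end{remark}

We now derive the two negative theorems from Lemma~\ref{lem:shrink}.

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Let $(H',\mathcal V')$ be a decomposition of $G$ with $\beta(H')\le\beta(H)$, width at most $\rho$ and spread $\sigma$, and suppose that $\sigma\le k/3$. By Lemma~\ref{lem:basic}(ii) we may assume that it is honest, as passing to a subgraph does not increase $\beta$. The graph $G$ contains $H$ as a spanning subgraph and so is connected; by Lemma~\ref{lem:basic}(iii), $X:=H'$ is connected. Take $f$ and $p$ from Lemma~\ref{lem:maps}, and recall that $V(G)=V(H)$. By \eqref{eq:power}, parts (i)--(iii) of that lemma translate into conditions (a)--(c) of Lemma~\ref{lem:shrink} with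
\[
L=2k,\qquad s=2\sigma,\qquad a=2k\cdot4\rho=8k\rho,\qquad b=2k\cdot2\rho=4k\rho .
\]
The girth condition holds because $L+1\le3k$ and $s\le 2k/3$ give
\[
(L+1)sa+2b+1\le 3k\cdot\tfrac{2k}{3}\cdot8k\rho+8k\rho+1\le(16+8+1)k^3\rho=25k^3\rho<g .
\]
Lemma~\ref{lem:shrink} yields $2k<6\sigma$, which contradicts $\sigma\le k/3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:qi}]
Choose an integer $k\ge\frac32(M+A)$ and put
\[
L=2k,\qquad s=M+A,\qquad a=2kM(3A+1),\qquad b=4kMA .
\]
Let $H$ be a connected cubic graph of girth greater than $(L+1)sa+2b+1$, and let $G=H^{2k}$, which has the required decomposition by Proposition~\ref{prop:balls}. Suppose that $\varphi$ is an $(M,A)$-quasi-isometry from $G$ to a graph $X$ with $\beta(X)\le\beta(H)$. As $G$ is connected, any two vertices of $\varphi(V(G))$ have finite distance, and every vertex of $X$ has finite distance from this set; so $X$ is connected. Let $f=\varphi$, and for $x\in V(X)$ choose $p(x)$ with $d_X(\varphi(p(x)),x)\le A$. The lower bound in the definition of a quasi-isometry reads $d_G(u,v)\le M\bigl(d_X(\varphi(u),\varphi(v))+A\bigr)$. We check (a)--(c), using \eqref{eq:power}.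

(a) If $d_H(u,v)\le2k$, then $d_G(u,v)\le1$ and $d_X(f(u),f(v))\le M+A=s$.

(b) If $xx'$ is an edge of $X$, then $d_X(\varphi(p(x)),\varphi(p(x')))\le2A+1$. Hence $d_G(p(x),p(x'))\le M(3A+1)$ and $d_H(p(x),p(x'))\le a$.

(c) By the choice of $p$ at $x=\varphi(v)$ we have $d_X(\varphi(v),\varphi(p(\varphi(v))))\le A$. Hence $d_G(v,p(f(v)))\le2MA$ and $d_H(v,p(f(v)))\le b$.

Lemma~\ref{lem:shrink} yields $2k<3(M+A)$, contrary to the choice of $k$.
\end{proof}

\section{The case of a contraction}\label{sec:model}

The count behind Lemma~\ref{lem:shrink} is visible in the case where $f$ is a contraction map. We shall use the following fact here and later.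
\begin{equation}\label{eq:short}
\begin{array}{l}
\text{The edges of a walk of length less than $g$ in a graph of girth $g$ form a tree,}
\end{array}
\end{equation}
because they form a connected subgraph with too few edges to contain a cycle.

Let $H$ be a connected cubic graph on $n$ vertices, and let $F\subseteq E(H)$ be such that $(V(H),F)$ is a forest whose components have diameter at most $d$. Let $X$ be obtained by contracting the edges in $F$, with contraction map $f$, and assume that $g>2L+(L+1)d$. A loop or a pair of parallel edges in $X$ would come from a cycle of length at most $2d+2<g$ in $H$, so none arise, and $E(X)$ is the set $E(H)\setminus F$ of \emph{surviving} edges. We claim that some $u,w$ with $d_H(u,w)\le L$ satisfy $d_X(f(u),f(w))>L/3$, so that condition (a) forces $L<3s$.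

\emph{Many edges survive.} A forest has at most $n-1$ edges, so at least $3n/2-(n-1)=n/2+1$ edges survive.

\emph{Some path of length $L$ has many surviving edges.} Consider the walks $(y_0,\dots,y_L)$ in $H$ with $y_{i-1}\ne y_{i+1}$ for all $i$. Since $L<g$, they are paths by \eqref{eq:short}. There are $3n2^{L-1}$ of them: $n$ choices for $y_0$, three for $y_1$ and two for each further vertex. A given edge lies on exactly $L2^L$ of them: there are two directions, $L$ positions, and two choices for each of the other $L-1$ vertices. So the average number of surviving edges on such a path is at least
\[
\frac{(n/2+1)\,L2^L}{3n2^{L-1}}=\frac{(n+2)L}{3n}>\frac L3 .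
\]
Let $W$ be a path with $j>L/3$ surviving edges, from $u$ to $w$.

\emph{There is no shortcut.} Let $Q$ be a shortest path in $X$ from $f(u)$ to $f(w)$, of length $t$. The image of $W$ shows $t\le j\le L$. Join the $t$ edges of $Q$ by $t+1$ paths inside the components of the forest to obtain a walk $\widehat Q$ from $u$ to $w$ in $H$ of length at most $L+(L+1)d$. The closed walk formed by $W$ and the reverse of $\widehat Q$ has length less than $g$, so it lies in a tree by \eqref{eq:short}, and a closed walk in a tree traverses every edge an even number of times. As $W$ traverses each of its edges once, $\widehat Q$ uses all edges of $W$. The only surviving edges on $\widehat Q$ are those of $Q$, so $t\ge j>L/3$. This proves the claim.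

In general, $f$ has no relation to a contraction. Even when $X$ is a minor of $H$, a decomposition modeled on $X$ need not respect the way in which $X$ sits in $H$. Each of the three steps needs a substitute. For the first, we show that $f$ and $p$ induce isomorphisms of fundamental groups, so that $\beta(X)=n/2+1$. For the third, we pass to the universal covers $T$ of $H$ and $T'$ of $X$, which are trees, so that the distance between two vertices is the number of edges separating them. The second step is the real difficulty, since an edge of $X$ no longer corresponds to an edge of $H$. However, an edge of $T'$ splits $T'$ into two sides, and pulling them back splits the vertex set of $T$ in two. The next section shows that such a cut is crossed by at least as many paths of length $L$ as a single edge.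

\section{Finite cuts of the cubic tree}\label{sec:cuts}

Let $T$ be the infinite tree in which every vertex has degree $3$. A \emph{segment of length $L$} is a sequence $(y_0,\dots,y_L)$ of vertices that form a path in this order; segments are directed. For $S\subseteq V(T)$ let $\overline S=V(T)\setminus S$, and let $\partial S$ be the set of edges between $S$ and $\overline S$.

\begin{lemma}\label{lem:cut}
Let $L\ge1$, and let $S\subseteq V(T)$ be such that $\partial S$ is finite and both $S$ and $\overline S$ are infinite. Then at least $L2^{L-1}$ segments $(y_0,\dots,y_L)$ of length $L$ satisfy $y_0\in S$ and $y_L\in\overline S$.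
\end{lemma}

Equality holds when $S$ is one side of an edge, by the count of Section~\ref{sec:model} with the direction fixed. Both hypotheses are needed. If $S$ is a single vertex, only $3\cdot2^{L-1}$ segments start in $S$. If $S$ is the set of vertices at even distance from a fixed vertex and $L$ is even, no segment qualifies.

A general cut may be spread over a region much larger than $L$, and a path may enter and leave $S$ many times, so a direct count is awkward. Instead we look at very long paths that start deep in $S$ and end deep in $\overline S$. Walking along such a path in steps of length $L$, one has to jump from $S$ to $\overline S$ at some point, whichever of the $L$ residue classes of positions one walks in. It remains to find enough long paths, and for this we need a vertex at which the two sides branch off from each other.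

\begin{proof}
For adjacent vertices $v,b$, the \emph{branch} $T_{v,b}$ is the component of $T-v$ that contains $b$. It is \emph{$S$-pure} if all but finitely many of its vertices lie in $S$, it is \emph{$\overline S$-pure} if all but finitely many lie in $\overline S$, and it is \emph{mixed} if it is neither.

\emph{Step 1: there is a vertex $v$ with neighbors $b_1,b_2$ such that $T_{v,b_1}$ is $S$-pure and $T_{v,b_2}$ is $\overline S$-pure.} Root $T$ at a vertex $o$, and for $w\ne o$ with parent $w^-$ let $T_w=T_{w^-,w}$, the subtree of descendants of $w$. If $w$ is farther from $o$ than all ends of edges in $\partial S$, then $T_w$ is connected and contains no edge of $\partial S$, so it lies in $S$ or in $\overline S$. Hence only finitely many $T_w$ are mixed. If some $T_w$ is mixed, choose one with $d_T(o,w)$ maximum. The branches at the two children of $w$ are not mixed, and if both were $S$-pure or both were $\overline S$-pure, then so would be $T_w$, which consists of them and $w$. So $v=w$ works. If no $T_w$ is mixed, then none of the three branches at $o$ is mixed, and they are neither all $S$-pure nor all $\overline S$-pure because $\overline S$ and $S$ are infinite. So $v=o$ works.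

\emph{Step 2: long segments.} Let $b_3$ be the third neighbor of $v$. Choose $m\ge1$ such that all ends of edges in $\partial S$, all vertices of $T_{v,b_1}$ in $\overline S$ and all vertices of $T_{v,b_2}$ in $S$ have distance less than $m$ from $v$. Put $N=m+L$. For $i=1,2,3$ let $\mathcal P_i$ be the set of segments $(v,z_1,\dots,z_N)$ with $z_1=b_i$; then $|\mathcal P_i|=2^{N-1}$. On such a segment the path $z_m\dots z_N$ contains no edge of $\partial S$, so its vertices all lie in $S$ (\emph{type $S$}) or all lie in $\overline S$ (\emph{type $\overline S$}). All members of $\mathcal P_1$ have type $S$, and all members of $\mathcal P_2$ have type $\overline S$.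

Let $\mathcal L$ be the set of segments $(x_{-N},\dots,x_N)$ with $x_0=v$ whose backward half $(x_0,x_{-1},\dots,x_{-N})$ has type $S$ and whose forward half $(x_0,x_1,\dots,x_N)$ has type $\overline S$. Two halves combine to a segment exactly when they leave $v$ through different neighbors. The pairs in $\mathcal P_1\times\mathcal P_2$ give $2^{2N-2}$ members of $\mathcal L$. Each member of $\mathcal P_3$ gives $2^{N-1}$ more: if it has type $S$, it is a backward half for all of $\mathcal P_2$, and if it has type $\overline S$, it is a forward half for all of $\mathcal P_1$. Altogether
\[
|\mathcal L|\ge2^{2N-2}+2^{N-1}\cdot2^{N-1}=2^{2N-1}.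
\]

\emph{Step 3: each long segment has at least $L$ jumps.} A \emph{jump} of $(x_{-N},\dots,x_N)\in\mathcal L$ is an index $i$ with $-N\le i\le N-L$, $x_i\in S$ and $x_{i+L}\in\overline S$. List in increasing order the integers in $[-N,N]$ that belong to a given residue class modulo $L$. The first is at most $-N+L-1<-m$, so the corresponding vertex lies in $S$, and the last is at least $N-L+1>m$, so the corresponding vertex lies in $\overline S$. Hence some two consecutive entries $i$, $i+L$ of the list give a jump. There are $L$ residue classes, so there are at least $L2^{2N-1}$ pairs consisting of a member of $\mathcal L$ and one of its jumps. Each such pair determines a segment $(x_i,\dots,x_{i+L})$ of the kind we are counting.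

\emph{Step 4: each segment arises from at most $2^{2N-L}$ pairs.} Suppose that $(y_0,\dots,y_L)=(x_i,\dots,x_{i+L})$. Since $d_T(v,x_j)=|j|$ for all $j$, we have $i=d_T(v,y_0)$ if $d_T(v,y_1)>d_T(v,y_0)$, and $i=-d_T(v,y_0)$ otherwise. So the segment determines $i$. The remaining $i+N$ vertices before $x_i$ and $N-L-i$ vertices after $x_{i+L}$ can be chosen one at a time, moving outward, in at most two ways each. This leaves at most $2^{(i+N)+(N-L-i)}=2^{2N-L}$ possibilities.

By Steps 3 and 4, the number of segments is at least $L2^{2N-1}/2^{2N-L}=L2^{L-1}$.
\end{proof}

\section{Proof of the shrinking lemma}\label{sec:proof}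

\subsection{Walks, fundamental groups and universal covers}

We recall the standard facts in combinatorial form. Let $Y$ be a connected graph. A \emph{walk} is a sequence $W=(y_0,\dots,y_m)$ in which consecutive vertices are adjacent; its length is $|W|=m\ge0$. We write $W^{-1}$ for the reverse walk, $WW'$ for the concatenation when $W'$ starts where $W$ ends, and $yy'$ for the walk $(y,y')$. Two walks are \emph{homotopic}, written $W\simeq W'$, if one is obtained from the other by repeatedly replacing a subwalk $(y,z,y)$ by $(y)$ or conversely; $[W]$ denotes the class of $W$. A closed walk is \emph{null-homotopic} if it is homotopic to a walk of length $0$. A walk is \emph{reduced} if it has no subwalk $(y,z,y)$. Every class contains exactly one reduced walk. In a tree the reduced walks are the paths, so closed walks in a tree are null-homotopic, and \eqref{eq:short} gives: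
\begin{itemize}
\item[(T1)] A closed walk of length less than the girth is null-homotopic.
\end{itemize}
The classes of closed walks at a base vertex $y_0$ form the \emph{fundamental group} $\pi_1(Y,y_0)$ under concatenation.
\begin{itemize}
\item[(T2)] If $Y$ is finite, $\pi_1(Y,y_0)$ is a free group of rank $\beta(Y)$, and its abelianization is $\mathbb Z^{\beta(Y)}$.
\item[(T3)] Free groups of finite rank are Hopfian: every surjective endomorphism is injective.
\end{itemize}

The \emph{universal cover} $\widetilde Y$ has as vertices the classes $[U]$ of walks starting at $y_0$. We say that $[U]$ \emph{lies over} the last vertex $y$ of $U$, and $[U]$ is adjacent to $[U\,yy']$ for each neighbor $y'$ of $y$; this edge is a \emph{lift} of the edge $yy'$. Representing vertices by reduced walks, each edge of $\widetilde Y$ joins a reduced walk to a reduced extension by one step, so $\widetilde Y$ is a tree. The neighbors of a vertex over $y$ lie bijectively over the neighbors of $y$. Consequently, walks in $\widetilde Y$ starting at $[U]$ correspond bijectively to walks $W$ in $Y$ starting at $y$: the \emph{lift} of $W$ has the same length, ends at $[UW]$, and is reduced if and only if $W$ is. The group $\pi_1(Y,y_0)$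 acts on $\widetilde Y$ by automorphisms through $[C]\cdot[U]=[CU]$, mapping vertices over $y$ to vertices over $y$.
\begin{itemize}
\item[(T4)] The action is free on vertices and on edges. It is transitive on the vertices over a given vertex, and on the lifts of a given edge.
\end{itemize}
Indeed, $[CU]=[U]$ implies $[C]=[CUU^{-1}]=1$. An element that fixes an edge cannot swap its ends, which lie over different vertices, so it fixes both. If $U,U'$ end at $y$, then $[U'U^{-1}]$ maps $[U]$ to $[U']$ and $[U\,yy']$ to $[U'\,yy']$.

Let $\varphi\colon V(Y)\to V(Z)$ be a map, and suppose that for each edge $yy'$ we are given a walk $\Phi(yy')$ in $Z$ from $\varphi(y)$ to $\varphi(y')$, with $\Phi(y'y)=\Phi(yy')^{-1}$. Extend $\Phi$ to all walks by concatenation, sending $(y)$ to $(\varphi(y))$. Then $\Phi$ respects concatenation and reversal, and it respects homotopy because $\Phi(yz)\Phi(zy)$ is null-homotopic. So $\Phi$ induces a homomorphism $\Phi_*\colon\pi_1(Y,y_0)\to\pi_1(Z,\varphi(y_0))$ and a map $\widetilde\Phi\colon V(\widetilde Y)\to V(\widetilde Z)$, both given by $[U]\mapsto[\Phi(U)]$, and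
\begin{equation}\label{eq:equiv}
\widetilde\Phi(\gamma y)=\Phi_*(\gamma)\,\widetilde\Phi(y)\qquad\text{for }\gamma\in\pi_1(Y,y_0),\ y\in V(\widetilde Y).
\end{equation}

\subsection{The maps are isomorphisms on fundamental groups}

From now on we assume the hypotheses of Lemma~\ref{lem:shrink}. Let $n=|V(H)|$, so that $\beta(H)=3n/2-n+1=n/2+1$. By (a), and since $L\ge1$, we can extend $f$ to a map $F$ on walks that sends each edge of $H$ to a path of length at most $s$. By (b) we can extend $p$ to a map $P$ that sends each edge of $X$ to a path of length at most $a$. Thus $|F(W)|\le s|W|$ and $|P(Q)|\le a|Q|$. Fix $v_0\in V(H)$ and put $x_0=f(v_0)$.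

\begin{lemma}\label{lem:iso}
We have $\beta(X)=n/2+1$, and both $F_*\colon\pi_1(H,v_0)\to\pi_1(X,x_0)$ and $P_*\colon\pi_1(X,x_0)\to\pi_1(H,p(x_0))$ are isomorphisms.
\end{lemma}

\begin{proof}
By (c), for each $v\in V(H)$ there is a path $q_v$ of length at most $b$ from $v$ to $p(f(v))$. For an edge $uv$ of $H$, the closed walk $uv\;q_v\;P(F(uv))^{-1}\;q_u^{-1}$ has length at most $1+b+sa+b<g$, so it is null-homotopic by (T1). Equivalently, $P(F(uv))\simeq q_u^{-1}\,uv\,q_v$. Concatenating along a closed walk $W$ at $v_0$, the factors $q_vq_v^{-1}$ cancel, and $P(F(W))\simeq q_{v_0}^{-1}Wq_{v_0}$. So $P_*F_*$ is the map $[W]\mapsto[q_{v_0}^{-1}Wq_{v_0}]$, which is an isomorphism with inverse $[W']\mapsto[q_{v_0}W'q_{v_0}^{-1}]$.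

In particular $P_*$ is surjective. By (T2) it induces a surjection $\mathbb Z^{\beta(X)}\to\mathbb Z^{\beta(H)}$, so $\beta(X)\ge\beta(H)$, and the hypothesis $\beta(X)\le\beta(H)$ gives equality. The two groups are now free of the same finite rank. Composing $P_*$ with an isomorphism between them gives a surjective endomorphism of $\pi_1(X,x_0)$, which is injective by (T3). Hence $P_*$ is an isomorphism, and so is $F_*=P_*^{-1}(P_*F_*)$.
\end{proof}

This is the only use of the bound on $\beta(X)$. It guarantees that $X$ has no cycles beyond those coming from $H$, in the form of the injectivity of $P_*$ and the surjectivity of $F_*$.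

Let $T$ and $T'$ be the universal covers of $H$ and $X$ with base vertices $v_0$ and $x_0$. Then $T$ is the infinite cubic tree. The group $\Gamma=\pi_1(H,v_0)$ acts on $T$, and it acts on $T'$ by $\gamma x:=F_*(\gamma)x$. Since $F_*$ is an isomorphism, (T4) holds for both actions of $\Gamma$, and \eqref{eq:equiv} says that $\widetilde F(\gamma y)=\gamma\widetilde F(y)$. For $y,z\in V(T)$ let $E(y,z)$ be the set of edges of the path in $T'$ between $\widetilde F(y)$ and $\widetilde F(z)$. It is finite, of size $d_{T'}(\widetilde F(y),\widetilde F(z))$; an edge $\tilde e$ belongs to it if and only if $\widetilde F(y)$ and $\widetilde F(z)$ lie in different components of $T'-\tilde e$; and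
\begin{equation}\label{eq:E}
E(\gamma y,\gamma z)=\gamma E(y,z)\qquad\text{for }\gamma\in\Gamma.
\end{equation}

\subsection{Shrinking persists in the covers}

Condition (a) provides a short path in $X$, but it might wind around $X$ differently from the image of the given path in $H$, in which case it would say nothing about $T'$. The girth of $H$ excludes this.

\begin{lemma}\label{lem:A}
If $d_T(y,z)=L$, then $|E(y,z)|\le s$.
\end{lemma}

\begin{proof}
Write $y=[U]$. The path from $y$ to $z$ is the lift of a walk $W$ of length $L$ in $H$, from $u$ to $w$ say, and $z=[UW]$. As $d_H(u,w)\le L$, condition (a) gives a path $Q$ in $X$ of length at most $s$ from $f(u)$ to $f(w)$. The closed walk $C=F(W)Q^{-1}$ has length at most $(L+1)s$, so $P(C)$ has length at most $(L+1)sa<g$ and is null-homotopic by (T1). Then $P\bigl(F(U)\,C\,F(U)^{-1}\bigr)$ is null-homotopic as well. Since $F(U)\,C\,F(U)^{-1}$ is a closed walk at $x_0$ and $P_*$ is injective, this walk is null-homotopic, that is, $F(U)F(W)\simeq F(U)Q$. Hence $\widetilde F(z)=[F(U)Q]$ is the end of the lift of $Q$ that starts at $\widetilde F(y)=[F(U)]$, and this lift has length at most $s$.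
\end{proof}

\subsection{Edges on cycles give cuts of the cubic tree}

Call an edge of $X$ \emph{cyclic} if it lies on a cycle, that is, if it is not a bridge. We use only cyclic edges, since a lift of a bridge may have a finite side, as for a pendant edge, and then Lemma~\ref{lem:cut} is not available.

\begin{lemma}\label{lem:B}
Let $\tilde e$ be a lift of a cyclic edge $e$ of $X$. Then $\tilde e\in E(y_0,y_L)$ for at least $L2^L$ segments $(y_0,\dots,y_L)$ of $T$.
\end{lemma}

\begin{proof}
Let $e=xx'$, and let $w_0=[U]$ and $w_1=[U\,xx']$ be the ends of $\tilde e$. Let $T'_-\ni w_0$ and $T'_+\ni w_1$ be the components of $T'-\tilde e$, and put $S=\{y\in V(T):\widetilde F(y)\in T'_+\}$. Then $\tilde e\in E(y,z)$ if and only if exactly one of $y,z$ lies in $S$. We verify the hypotheses of Lemma~\ref{lem:cut}.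

\emph{$\partial S$ is finite.} By (T4) the edges of $T$ form $|E(H)|$ orbits. Fix an edge $yz$ of $T$. By \eqref{eq:E}, its translate by $\gamma$ lies in $\partial S$ if and only if $\gamma^{-1}\tilde e\in E(y,z)$. Since $\Gamma$ acts freely on the edges of $T'$, this holds for at most $|E(y,z)|$ elements $\gamma$. So each of the finitely many orbits contains finitely many edges of $\partial S$.

\emph{$S$ and $\overline S$ are infinite.} Let $C=(x_0',x_1',\dots,x_c')$ be a closed walk once around a cycle of $X$ with $x_0'=x_c'=x$ and $x_1'=x'$. Extend it periodically to a sequence $(x_i')_{i\in\mathbb Z}$; as $c\ge3$, we have $x'_{i-1}\ne x'_{i+1}$ for all $i$. Lifting forward and backward from $w_0$ gives a sequence $(w_i)_{i\in\mathbb Z}$ in $T'$ all of whose finite subwalks are reduced, hence paths. So $d_{T'}(w_i,w_j)=|i-j|$, and $w_i\in T'_+$ for $i\ge1$ while $w_i\in T'_-$ for $i\le0$. Since $F_*$ is surjective, there is $\gamma\in\Gamma$ with $F_*(\gamma)=[UCU^{-1}]$, and $\gamma^mw_0=[UC^m]=w_{mc}$ for all $m\in\mathbb Z$. Let $y$ be any vertex of $T$ and let $\delta=d_{T'}(\widetilde F(y),w_0)$. Then $\widetilde F(\gamma^my)=\gamma^m\widetilde F(y)$ has distance $\delta$ from $w_{mc}$. If $|m|c>\delta+1$,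 both ends of $\tilde e$ have distance greater than $\delta$ from $w_{mc}$, so the path from $\widetilde F(\gamma^my)$ to $w_{mc}$ avoids $\tilde e$ and the two vertices lie on the same side of it. Hence $\gamma^my\in S$ for all large $m$ and $\gamma^{-m}y\in\overline S$ for all large $m$. The elements $\gamma^m$ are pairwise distinct because the $w_{mc}$ are, and $\Gamma$ acts freely on $V(T)$; so the vertices $\gamma^my$ are pairwise distinct.

Lemma~\ref{lem:cut} now gives $L2^{L-1}$ segments from $S$ to $\overline S$, and their reverses are another $L2^{L-1}$ segments from $\overline S$ to $S$.
\end{proof}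

\subsection{Double counting}

\begin{proof}[Proof of Lemma~\ref{lem:shrink}]
Let $\Omega$ be the set of pairs $(\sigma,\tilde e)$, where $\sigma=(y_0,\dots,y_L)$ is a segment of $T$ and $\tilde e\in E(y_0,y_L)$ is a lift of a cyclic edge of $X$. This set is infinite, but by \eqref{eq:E} the group $\Gamma$ acts on it, and we count orbits in two ways.

Choose one lift of each cyclic edge of $X$. By (T4) for $T'$, each orbit contains exactly one pair whose edge is a chosen lift: at least one by transitivity, and at most one by freeness. Every edge outside a spanning tree of $X$ is cyclic, and there are $|E(X)|-|V(X)|+1=\beta(X)=n/2+1$ of these by Lemma~\ref{lem:iso}. By Lemma~\ref{lem:B}, there are at least $(n/2+1)L2^L$ orbits.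

Choose one vertex of $T$ over each vertex of $H$. By (T4) for $T$, each orbit contains exactly one pair whose segment starts at a chosen vertex. There are $n\cdot3\cdot2^{L-1}$ such segments, and by Lemma~\ref{lem:A} each of them is in at most $s$ pairs. So there are at most $3n2^{L-1}s$ orbits.

Comparing the two bounds and dividing by $2^{L-1}$ gives $(n+2)L\le3ns$. Since $nL<(n+2)L$, it follows that $L<3s$.
\end{proof}

With Lemma~\ref{lem:shrink}, the proofs of Theorems~\ref{thm:main} and~\ref{thm:qi}, and hence of Corollary~\ref{cor:no}, are complete.

\begin{thebibliography}{9}

\bibitem{ADEFJKW}
Sandra Albrechtsen, Reinhard Diestel, Ann-Kathrin Elm, Eva Fluck, Raphael W. Jacobs, Paul Knappe, Paul Wollan,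
\emph{A structural duality for path-decompositions into parts of small radius},
arXiv:2307.08497 (2023).

\bibitem{ES}
Erd\H{o}s and Sachs, 1963.

\end{thebibliography}
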